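# Two-torsion in posets of partitions of a multiset

## The partitions of $\{1,1,2,2\}$

Take the multiset $\{1,1,2,2\}$ and list the ways to cut it into nonempty blocks. Two copies of the same letter cannot be told apart. We write a block as a word and separate blocks by bars. Besides the finest partition $1|1|2|2$ and the coarsest one $1122$ there are seven partitions. Three have three blocks,
$$11|2|2,\qquad 22|1|1,\qquad 12|1|2,$$
and four have two blocks,
$$112|2,\qquad 122|1,\qquad 11|22,\qquad 12|12.$$

Order them by merging blocks. From $11|2|2$ one reaches $112|2$ and $11|22$. From $22|1|1$ one reaches $122|1$ and $11|22$. From $12|1|2$ one reaches $112|2$, $122|1$ and $12|12$. Draw the seven partitions as vertices and the seven relations as edges. The closed walk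
$$11|2|2\;-\;112|2\;-\;12|1|2\;-\;122|1\;-\;22|1|1\;-\;11|22\;-\;11|2|2$$
is a hexagon that uses six vertices and six edges. The seventh vertex, $12|12$, hangs on $12|1|2$ by a single edge. So the picture is a hexagon with a whisker, and up to homotopy it is a circle.

Where does the whisker come from? Make the letters distinguishable: $1,1',2,2'$. The set partition $12|1'2'$ lies above exactly two nontrivial partitions, $12|1'|2'$ and $1|2|1'2'$. When we erase the primes, these two become the same partition $12|1|2$. Below $12|12$, two points (a sphere $S^0$) have been folded into one point by the swap of the two equal blocks. For $\{1,1,2,2\}$ the effect is only a harmless whisker. For the multiset with letters $1,\dots,m$, each taken twice, and $m\ge4$, we shall see that the same folding produces torsion in homology.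

Some other tiny cases: for $\{1,2,3\}$ the middle consists of the three points $12|3$, $13|2$, $23|1$, a wedge of two copies of $S^0$; for $\{1,1,2\}$ it consists of $11|2$ and $12|1$, one copy of $S^0$; for $\{1,1,1\}$ it is the single point $11|1$. For $\{1,1,1,1\}$ it consists of $11|1|1$ below $111|1$ and $11|11$, a path, hence contractible. In all these cases we find a wedge of spheres of the largest possible dimension, where an empty wedge (a point) is allowed. Does this always happen?

## The posets $\Pi_n/S_\lambda$ and the results

**Definition.** Let $\lambda=(\lambda_1,\dots,\lambda_k)$ be a partition of $n$ and $M=\{1^{\lambda_1},\dots,k^{\lambda_k}\}$, a multiset with $n$ elements counted with repetition. A *partition* of $M$ is a multiset of nonempty sub-multisets (*blocks*) of $M$ whose multiset union is $M$. The poset $\Pi_n/S_\lambda$ consists of all partitions of $M$, with $\pi\le\sigma$ if $\sigma$ can be obtained from $\pi$ by merging blocks.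

Equivalently, $\Pi_n/S_\lambda$ is the quotient of the set partition lattice $\Pi_n$ by the Young subgroup $S_\lambda=S_{\lambda_1}\times\cdots\times S_{\lambda_k}$, with $\pi\le\sigma$ if some representative of the orbit $\pi$ refines some representative of the orbit $\sigma$. In the proofs a *merging* from $r$ to $w$ means an assignment of the block occurrences of $r$ to the block occurrences of $w$ such that the blocks assigned to each block $B$ of $w$ have multiset sum $B$. So $r\le w$ if and only if a merging from $r$ to $w$ exists. There may be several.

Assume $n\ge3$ throughout. The poset is graded of rank $n-1$, and the rank of an element is $n$ minus its number of blocks. The bottom $\hat0$ is the partition into singletons, and the top $\hat1$ has one block. Let $\Delta(\Pi_n/S_\lambda)$ be the order complex (the simplicial complex of chains) of the proper part $\Pi_n/S_\lambda\setminus\{\hat0,\hat1\}$. It is nonempty, of dimension $n-3$. A *wedge of spheres of top dimension* is a wedge of spheres $S^{n-3}$, with the empty wedge allowed.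

Two results come with the question. Ziegler showed that for $\lambda=(n)$, where the elements are the partitions of the integer $n$, the poset is in general not Cohen–Macaulay (a property we shall not use). Babson and Hersh showed that $\Delta(\Pi_n/S_\lambda)$ is homotopy equivalent to a wedge of spheres of top dimension when $\lambda=(\lambda_1,1,\dots,1)$ is hook-shaped. The question is taken from Eric Babson and Patricia Hersh, "Discrete Morse functions from lexicographic orders", arXiv:math/0311265 (2003): is $\Delta(\Pi_n/S_\lambda)$ homotopy equivalent to a wedge of $(n-3)$-spheres for every $n\ge3$ and every $\lambda$? The answer is no.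

**Theorem A.** Let $n\ge3$ and suppose $\lambda$ has a part equal to $1$. Then $\Delta(\Pi_n/S_\lambda)$ is homotopy equivalent to a wedge of $\dfrac{(n-1)!}{\prod_i\lambda_i!}$ spheres $S^{n-3}$.

**Theorem B.** Let $m\ge2$, $\lambda=(2^m)$, $n=2m$. Then
$$\Delta(\Pi_n/S_\lambda)\simeq(\text{wedge of }S^{2m-3}\text{'s})\vee\Sigma\Delta(Y_m),$$
where $Y_m$ is the open interval $(\hat0,\{[m],[m]\})$. Here $\Delta(Y_2)$ is a point. For $m\ge3$, with $f=(m-1)!$,
$$\widetilde H_d(Y_m;\mathbb Z)\cong\begin{cases}(\mathbb Z/2)^{f}& m-1\le d\le 2m-5,\ d\equiv m-1 \pmod 2,\\ \mathbb Z^{\,f(f+(-1)^{m-1})/2}& d=2m-4,\\ 0&\text{otherwise.}\end{cases}$$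
Hence $\Delta(\Pi_{2m}/S_{(2^m)})$ is a wedge of top-dimensional spheres if and only if $m\le3$. For $m\ge4$ it has $\widetilde H_m\cong(\mathbb Z/2)^{(m-1)!}\ne0$ with $m<2m-3$.

**Corollary C.** If all parts of $\lambda$ are $\le2$ (and $n\ge3$), then $\Delta(\Pi_n/S_\lambda)$ is a wedge of $(n-3)$-spheres if and only if $\lambda\ne(2^m)$ for all $m\ge4$.

For $\lambda=(2,2,2,2)$ the complex has dimension $5$ and $\widetilde H_4\cong(\mathbb Z/2)^6$. The remaining $\lambda$ (all parts $\ge2$, some part $\ge3$) are not classified here. The proof of Theorem B does not use Theorem A. We prove Theorem A first because it is the model argument, and because seeing where it stops tells us what to change.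

## Cones, fibers and joins: five tools

All posets are finite, and topological words applied to a poset refer to its order complex. $\Sigma$ is unreduced suspension, $S^{-1}=\emptyset$ and $\Sigma\emptyset=S^0$. A poset with a minimum or a maximum is contractible, since its order complex is a cone. The join of a contractible complex with any complex, possibly empty, is contractible. For posets $X\supseteq\{x\}$ we write $X_{<x}$, $X_{\ge x}$ and so on. Sums of multisets are written as products: $xS$ is the block with content $x$ and $S$. The phrase "and singletons" means that all remaining elements form one-element blocks.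

Wedges need base points. All our wedges are wedges of suspensions $\Sigma K$. If $K\ne\emptyset$ then $\Sigma K$ is connected, and $\Sigma\emptyset=S^0$ is homogeneous, so the homotopy type does not depend on the base points. For nonempty complexes unreduced and reduced suspension agree up to homotopy, so $\Sigma\bigvee_iA_i\simeq\bigvee_i\Sigma A_i$ for nonempty $A_i$.

**(T1) Adding elements.** Let $X_0\subseteq X$ and add the elements $x_1,\dots,x_t$ of $X\setminus X_0$ to $X_0$ one at a time. Adding $x_i$ attaches a cone with apex $x_i$ over the link
$$K_i=\Delta(\{z<x_i\})*\Delta(\{z>x_i\}),$$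
where $z$ runs over the elements already present. If $K_i$ is contractible, the homotopy type does not change. If $X_0$ is contractible and the $x_i$ form an antichain, then no chain contains two of them, so the cones meet only inside $\Delta(X_0)$. Collapsing $\Delta(X_0)$ gives $\Delta(X)\simeq\Delta(X)/\Delta(X_0)\simeq\bigvee_i\Sigma K_i$. If $K_i=\emptyset$, the cone is an isolated point and contributes $\Sigma\emptyset=S^0$.

**(T2) Quillen's fiber lemma.** If $g:X\to Y$ is order preserving and $g^{-1}(Y_{\ge y})$ is contractible for every $y\in Y$, then $g$ is a homotopy equivalence.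

**(T3) Unions of principal filters.** Let $L$ be a lattice with bottom $0$, and $X$ an order ideal of $L\setminus\{0\}$. Let $m_1,\dots,m_t\in X$ $(t\ge1)$ have their join $j$ in $X$. Then $F=\bigcup_iX_{\ge m_i}$ is contractible.

*Proof.* The minimum of a chain in $F$ lies in some $X_{\ge m_i}$, and then so does the whole chain. So the complexes $\Delta(X_{\ge m_i})$ cover $\Delta(F)$. For nonempty $I$ we have $\bigcap_{i\in I}X_{\ge m_i}=X_{\ge m_I}$ with $m_I=\bigvee_{i\in I}m_i$. Since $0\ne m_I\le j\in X$, the element $m_I$ lies in $X$ and is the minimum of this intersection. So all intersections are contractible, and by the nerve lemma $F$ is homotopy equivalent to a full simplex. $\square$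

**(T4) Geometric lattices.** The proper part of a geometric lattice of rank $r\ge1$ is a wedge of $|\mu(0,1)|$ spheres $S^{r-2}$ (Folkman, Björner). Partition lattices and their products are geometric, and $|\mu(\Pi_m)|=(m-1)!$.

**(T5) Closure maps.** If $c:X\to X$ is order preserving with $c(x)\ge x$ for all $x$, and $c$ is the identity on $D=c(X)$, then $D\hookrightarrow X$ is a homotopy equivalence. Indeed $X\xrightarrow{c}D\hookrightarrow X$ is comparable with the identity, hence homotopic to it, and $D\hookrightarrow X\xrightarrow{c}D$ is the identity.

## A letter that occurs only once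

*Proof of Theorem A.* Write $M=xN$ with $x$ of multiplicity $1$. Let $c(N)$ be the number of distinct words with letter content $N$. Since $N$ has $n-1$ letters and $x$ contributes the factor $1!$, we have $c(N)=(n-1)!/\prod_i\lambda_i!$. We show by induction on $n$ that the proper part $P$ is a wedge of $c(N)$ spheres $S^{n-3}$.

**Step 1. The start $n=3$.** Here $N=zz'$. If $z\ne z'$, then $P$ is an antichain of three points and $c(N)=2$; if $z=z'$, it is an antichain of two points and $c(N)=1$. Both are wedges of $c(N)$ copies of $S^0$.

**Step 2. A contractible piece to start from.** Let $n\ge4$ and let $b=\{x,N\}\in P$. An element lies below $b$ exactly when $\{x\}$ is one of its blocks, so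
$$P_{\le b}=\{p\in P:\{x\}\text{ is a block of }p\},$$
and this is contractible because it has a maximum.

**Step 3. Adding the other elements; almost none matters.** The other elements have the form $p=\{xS\}\cup\rho$ with $S\ne\emptyset$, and they form a filter. Add them from the top down, with the atoms of $\Pi_n/S_\lambda$ last; this is possible because atoms are minimal. When $p$ is added, all of $P_{>p}$ is present, and the elements present below $p$ are those of $P_{\le b}$. So the link is
$$\Delta(P_{>p})*\Delta(P_{\le b}\cap P_{<p}).$$
Put $f(p)=\{x,S\}\cup\rho<p$. If $r<p$ has the block $\{x\}$, then a merging from $r$ to $p$ sends $\{x\}$ to the block $xS$, and the other blocks of $r$ sent there have sum $S$. Hence $r\le f(p)$. So if $f(p)\ne\hat0$, then $f(p)$ is the maximum of $P_{\le b}\cap P_{<p}$ and the link is contractible.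

We have $f(p)=\hat0$ exactly when $p=a_z:=\{xz\}$ and singletons, for some letter $z$ of $N$. These are atoms, added last; they form an antichain, and the link of $a_z$ is $\Delta(P_{>a_z})$. By (T1),
$$P\simeq\bigvee_z\Sigma P_{>a_z},$$
over the distinct letters $z$ of $N$.

**Step 4. Recognizing the pieces.** The elements $\ge a_z$ are exactly those whose $x$-block contains $z$. Replace this block $xS$ by $X(S-z)$, where $X$ is a new letter. Every merging takes the $x$-block into the $x$-block, so this identifies $[a_z,\hat1]$, as a poset, with the poset of partitions of $X(N-z)$. This multiset has size $n-1\ge3$ and contains $X$ once. By induction $P_{>a_z}$ is a wedge of $c(N-z)$ spheres $S^{n-4}$, so $P$ is a wedge of $\sum_zc(N-z)$ spheres $S^{n-3}$. Sorting words by their first letter gives $\sum_zc(N-z)=c(N)$. $\square$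

A check by hand: for $\{x,y,z,z\}$ the theorem predicts $3!/2!=3$ circles. The atoms $xy|z|z$, $xz|y|z$, $yz|x|z$, $zz|x|y$ have $2,3,3,3$ elements above them among $xyz|z$, $xzz|y$, $yzz|x$, $xy|zz$, $xz|yz$. The graph is connected (the first three atoms lie below $xyz|z$, and the second and fourth below $xzz|y$) with $9$ vertices and $11$ edges, so it has $11-9+1=3$ independent cycles.

**What stops when $x$ occurs twice.** Let us try the same proof on $\{1,1,2,2,3,3\}$ with $x=1$. The elements with a block $\{1\}$ are still the elements below $1|12233$, so Step 2 survives. But take $p=12|13|2|3$. The elements strictly between $\hat0$ and $p$ that have a block $\{1\}$ are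
$$13|1|2|2|3\qquad\text{and}\qquad12|1|2|3|3.$$
We may free the first $1$ or the second, and the two results are incomparable. There is no largest $f(p)$, and the lower factor of the link is $S^0$, so the reason given in Step 3 for the link to be contractible is gone. Pulling a letter out of its block involves a choice once the letter is repeated. The reverse operation does not: if a letter occurs exactly twice, there is only one way to put its two copies together.

## Splitting a doubled letter

**Lemma 1.** Let $u$ be a letter of multiplicity $2$ in $M$, let $w\in\Pi_n/S_\lambda$ have a block $B=uuR$, and assume $w\ne a:=\{uu\}$ and singletons. Then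
$$(\hat0,w)\simeq\bigvee_{\{S,T\}:\,S+T=R}\Sigma(\hat0,w_{S,T}),$$
where $w_{S,T}$ is $w$ with $B$ replaced by the two blocks $uS,uT$. Here $\{S,T\}$ is unordered, and $S=T$ and $\emptyset$ are allowed.

*Proof.* **Step 1. A contractible piece.** Let $I=(\hat0,w)$. Both copies of $u$ lie in $B$, so $a\le w$, and $a\ne w$ by assumption; so $a\in I$. The set $I_{\ge a}$ consists of the elements of $I$ with both $u$'s in one block, and it is contractible because it has a minimum. The remaining elements form an order ideal $W$ of $I$.

**Step 2. Putting the two $u$'s together.** We attach to each $r\in W$ a smallest element above it with the $u$'s together. Write $r=\{uS,uT\}\cup\rho$ and put $r^*=\{uuST\}\cup\rho$. If $s\ge r$ is any element with both $u$'s in one block, then any merging from $r$ to $s$ sends $uS$ and $uT$ to that same block, so $s\ge r^*$. This applies to $s=w$, so $r<r^*\le w$, and to every $s\in I_{\ge a}$ with $s>r$.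

**Step 3. Adding $W$ from the bottom up.** When $r$ is added to $I_{\ge a}$ and the earlier elements, its link is
$$\Delta(W_{<r})*\Delta(I_{\ge a}\cap I_{>r}),$$
because $W$ is an ideal, so nothing of $I_{\ge a}$ lies below $r$. If $r^*\ne w$, then $r^*\in I$ is the minimum of $I_{\ge a}\cap I_{>r}$, and the link is contractible.

If $r^*=w$, then $B=uuR$, the only block of $w$ containing $u$, equals $uuST$, and so $r=w_{S,T}$ with $S+T=R$. Conversely every $w_{S,T}$ with $S+T=R$ occurs: it is not $\hat0$, since $w_{S,T}=\hat0$ would force $w=a$. Distinct $\{S,T\}$ give distinct $w_{S,T}$, since $uS,uT$ are the blocks of $w_{S,T}$ containing $u$. These elements are covered by $w$, hence maximal in $I$, so we may add all of them last. They form an antichain. The upper factor of the link of $r=w_{S,T}$ is empty, and the lower factor is $\Delta(W_{<r})=\Delta(\hat0,r)$. Now (T1) gives the statement. $\square$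

**Multigraphs.** From now on $\lambda=(2^m)$ with $m\ge2$ and letters $1,\dots,m$.

**Definition.** For $w\in\Pi_{2m}/S_{(2^m)}$ let $\Gamma(w)$ be the multigraph whose vertices are the blocks of $w$ (with multiplicity) and whose edges are the letters: the letter $e$ joins its two occurrences, and it is a loop if both lie in one block.

For example, $\Gamma(\hat1)$ is one vertex with $m$ loops; $\Gamma(\hat0)$ consists of $m$ disjoint edges; $\Gamma(12|13|23)$ is a triangle; $\Gamma(\{[m],[m]\})$ consists of two vertices joined by $m$ edges. Let $v(w)$ be the number of blocks.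

**The decomposition.** We iterate Lemma 1 until no loops remain. We claim that for every $w$ with $\Gamma(w)$ connected,
$$(\hat0,w)\simeq\bigvee_p\Sigma^{v(p)-v(w)}(\hat0,p),$$
a finite wedge, with repetitions allowed, over elements $p$ with $\Gamma(p)$ connected and loopless.

Use induction on the number of loops. Without loops, take $p=w$. Otherwise let $u$ be the smallest letter that is a loop. Lemma 1 applies, because $w\ne a$: the graph $\Gamma(a)$ has an isolated vertex carrying the loop $u$ and, as $m\ge2$, further vertices, so it is not connected. In $\Gamma(w_{S,T})$ the edge $u$ joins the two new vertices, and identifying them recovers $\Gamma(w)$, so $\Gamma(w_{S,T})$ is connected. It has one vertex more than $\Gamma(w)$. It has fewer loops, since $u$ is no longer a loop and no new loop appears. By induction each $(\hat0,w_{S,T})$ decomposes. If $w_{S,T}$ is loopless, there is nothing to distribute. If it has loops, all summands of its decomposition carry at least one suspension and are therefore nonempty, so $\Sigma$ distributes over the wedge. This proves the claim. With $w=\hat1$ we get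
$$\Delta(\Pi_{2m}/S_{(2^m)})\simeq\bigvee_p\Sigma^{v(p)-1}\Delta(\hat0,p).\tag{1}$$

Every $p$ in (1) has $v(p)\ge2$. If $v(p)=2$, then $p$ arises in the first step, which splits $\hat1$ at the letter $1$, and looplessness says that both blocks are sets. So $p=\{[m],[m]\}$, and it occurs exactly once, as the summand $S=T=\{2,\dots,m\}$.

For $m=2$ we can follow everything. Here $R=22$, with pairs $\{\emptyset,22\}$ and $\{2,2\}$, giving $1|122$ and $12|12$. The first has the loop $2$ and splits further only into $1|2|12$, which is an atom. So (1) reads $\Sigma^2\emptyset\vee\Sigma(\hat0,12|12)=S^1\vee\Sigma(\text{point})$: the hexagon and the whisker.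

## Unfolding a loopless partition

We now study $(\hat0,p)$ for $p$ with $G=\Gamma(p)$ connected and loopless. Let $V$ be the vertex set of $G$ and $E_v$ $(v\in V)$ the blocks of $p$. Since there are no loops, each $E_v$ is a subset of $[m]$. Each block can be partitioned as a set, independently of the others, so we put
$$L=\prod_{v\in V}\Pi(E_v),\qquad L'=L\setminus\{0,1\}.$$
This is a geometric lattice of rank $\sum_v(|E_v|-1)=2m-v(p)$. As $G$ is connected with $m$ edges, $v(p)\le m+1$, so the rank is at least $m-1\ge1$. Let
$$\varphi:L\to[\hat0,p]$$
send $(\sigma_v)_v$ to the multiset union of the $\sigma_v$. It is order preserving and preserves rank, so it is strictly order preserving, with $\varphi^{-1}(\hat0)=\{0\}$ and $\varphi^{-1}(p)=\{1\}$. An element of $\varphi^{-1}(q)$ is called a *lift* of $q$.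

**(F)** For $s\in L$: $\varphi(s)\ge q$ if and only if $s\ge\tilde q$ for some lift $\tilde q$ of $q$.

*Proof.* "If" is clear. Conversely, take a merging from $q$ to $\varphi(s)$. It assigns each block of $q$ to a block occurrence of $\varphi(s)$, that is, to a block of some $\sigma_v$. The blocks assigned to it sum to a set, so they partition this set. Doing this for all blocks of all $\sigma_v$ gives a lift of $q$ below $s$. $\square$

With $s=1$, (F) says that every $q\le p$ has a lift. A lift is induced by a map $h$ from the block occurrences of $q$ to $V$ such that the blocks sent to $v$ partition $E_v$. The letter $e$ lies in $E_v$ exactly for the two ends $v$ of $e$ in $G$. So $h$ sends the two ends of each edge $e$ of $\Gamma(q)$ to the two distinct ends of $e$ in $G$.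

**An example.** Let $m=3$, $p=12|123|3$, with $E_u=12$, $E_v=123$, $E_w=3$, and let $q=12|1|2|3|3$. Then $q$ has two lifts: we may leave $12$ whole at $u$ and cut $123$ into $1|2|3$ at $v$, or cut $12$ at $u$ and leave $12|3$ at $v$. So $\varphi$ is not injective. But the join of the two lifts, $(12,\ 12|3,\ 3)$, is not the top of $L$. So the elements of $L'$ above one of the lifts form a contractible set by (T3). The next lemma shows that this is typical, with one exception.

**Lemma 2.** If $v(p)\ge3$, then $\varphi:L'\to(\hat0,p)$ is a homotopy equivalence. Hence $(\hat0,p)$ is a wedge of spheres $S^{2m-v(p)-2}$.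

*Proof.* Fix $q\in(\hat0,p)$.

**Step 1. How two lifts can differ.** Let $h,h'$ induce lifts of $q$ and let $K$ be a component of $\Gamma(q)$, with edge set $E(K)$. Suppose $h(B)=u\ne v=h'(B)$ for some block $B$ in $K$. Then $B\subseteq E_u\cap E_v$, so every $e\in B$ joins $u$ and $v$ in $G$. The other end $B'$ of $e$ in $\Gamma(q)$ must have $h(B')=v$ and $h'(B')=u$. So $B'$ is again a block where the two maps differ, with the same pair $u,v$. Since $K$ is connected, all edges of $K$ join $u$ and $v$ in $G$, and on $K$ the map $h'$ is $h$ followed by interchanging $u$ and $v$. Call a component *parallel* if all its edges join one and the same pair $u,v$ in $G$. We have shown that two lifts differ only by flips on parallel components.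

**Step 2. A common upper bound $j$ for all lifts.** Fix a lift $\tilde q$, induced by $h$. For each parallel component $K$, between $u$ and $v$ say, merge all blocks of $K$ at $u$ into one block, and all blocks of $K$ at $v$ into one block. Each edge of $K$ has one end at $u$ and one at $v$, so the blocks of $K$ at $u$ partition $E(K)$, and so do those at $v$. Both new blocks are therefore equal to $E(K)$. Let $j\in L$ be the result. A flip on $K$ only exchanges two partitions of $E(K)$, so by Step 1 every lift of $q$ is $\le j$. Also $j\ge\tilde q\ne0$.

**Step 3. The bound is not the top.** Suppose $j=1$. If there is a parallel component $K$, between $u$ and $v$, then $j=1$ forces $E_u=E(K)=E_v$. So all edges at $u$ or $v$ join $u$ to $v$, and $\{u,v\}$ is the vertex set of a component of $G$. This contradicts connectedness and $|V|\ge3$. If there is no parallel component, then $\tilde q=j=1$ and $q=p$, a contradiction. So $j\in L'$.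

**Step 4. Fibers.** By (F), $\varphi^{-1}\big((\hat0,p)_{\ge q}\big)=\bigcup_{\tilde q}L'_{\ge\tilde q}$ over the lifts of $q$. The join of the lifts is nonzero and $\le j$, so it lies in $L'$. By (T3), with $X=L'$, this set is contractible. By (T2), $\varphi$ is a homotopy equivalence. (If $(\hat0,p)$ is empty, so is $L'$.) By (T4), $L'$ is a wedge of spheres of dimension $(2m-v(p))-2$. $\square$

A summand of (1) with $v(p)\ge3$ is therefore a wedge of spheres of dimension $(2m-v(p)-2)+(v(p)-1)=2m-3$, the top dimension. Hence
$$\Delta(\Pi_{2m}/S_{(2^m)})\simeq\Big(\bigvee S^{2m-3}\Big)\vee\Sigma\Delta(Y_m),\qquad Y_m=(\hat0,\{[m],[m]\}).\tag{2}$$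

**What stops for two vertices.** For $p=\{[m],[m]\}$ we have $L=\Pi_m\times\Pi_m$. Take $m=3$ and $q=12|3|13|2$. Its graph is the path $2-12-13-3$, which is connected and parallel, and its lifts are $(12|3,\,13|2)$ and $(13|2,\,12|3)$. Their join is $(1,1)$, outside $L'$: this is the situation excluded in Step 3. An element of $L'$ above both lifts would be $(1,1)$, so the fiber over the elements $\ge q$ is the disjoint union of two posets, each with a minimum. It is homotopy equivalent to $S^0$, and Quillen's lemma does not apply.

One could then hope that $Y_m$ is the quotient of $L'$ by the swap $t(\sigma,\tau)=(\tau,\sigma)$. That is not true either. For $m=4$ the element $q=12|1|2|34|3|4$ has two components, which can be flipped independently. Its four lifts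
$$(12|34,\,1|2|3|4),\quad(12|3|4,\,1|2|34),\quad(1|2|34,\,12|3|4),\quad(1|2|3|4,\,12|34)$$
form two $t$-orbits, not one.

These two obstructions live in different places. If $\Gamma(q)$ is connected, $q$ has two lifts exchanged by $t$, an honest free double cover. If $\Gamma(q)$ is disconnected, $q$ may have many lifts, but their join stays below a proper element and Quillen's lemma can work. So we separate the two kinds of elements and work with homology relative to the disconnected ones. There the free action of $C_2=\{1,t\}$ makes group homology enter.

## The connected part is a free double cover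

From here on $m\ge3$, $L=\Pi_m\times\Pi_m$, $L'=L\setminus\{0,1\}$, $Y=Y_m$, $\varphi:L'\to Y$, $f=(m-1)!$, and $C_2=\{1,t\}$ acts on $L'$ with $\varphi t=\varphi$.

**Step 1. A function that detects connectedness.** Let $q=\varphi(\sigma,\tau)$. In $\Gamma(q)$ the edge $e$ joins the block of $\sigma$ containing $e$ to the block of $\tau$ containing $e$. So two letters lie in edge sets of the same component exactly when they lie in one block of $\sigma\vee\tau$: the blocks of $\sigma\vee\tau$ are the edge sets of the components of $\Gamma(q)$. Hence
$$J(q):=\sigma\vee\tau$$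
depends only on $q$, and every lift of $q$ is $\le(J(q),J(q))$. The function $J$ is monotone: if $q\le q'$, then by (F) a lift of $q'$ has a lift of $q$ below it, so $J(q)\le J(q')$. Lifts of $q$ are given by proper $2$-colorings of the vertices of $\Gamma(q)$, since a coloring is proper exactly when each letter has one end of each color. A connected graph with a proper $2$-coloring has exactly two of them. So if $J(q)=1$ and $(\sigma,\tau)$ is one lift, the lifts of $q$ are exactly $(\sigma,\tau)$ and $(\tau,\sigma)$.

**Step 2. Separating the two kinds of elements.** Put
$$L_1=\{(\sigma,\tau)\in L':\sigma\vee\tau=1\},\quad L_0=L'\setminus L_1,\qquad Y_1=\{q\in Y:J(q)=1\},\quad Y_0=Y\setminus Y_1.$$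
Then $L_1$ is a filter and $L_0$ an ideal of $L'$; by monotonicity of $J$, $Y_1$ is a filter and $Y_0$ an ideal of $Y$. Also $\varphi^{-1}(Y_i)=L_i$ and $\varphi(L_i)=Y_i$. The action on $L_1$ is free: $\sigma=\tau$ and $\sigma\vee\tau=1$ would give $(\sigma,\tau)=(1,1)\notin L'$.

**Step 3. A free chain complex.** Let $C=C_*(L',L_0;\mathbb Z)$ be the relative simplicial chain complex, simplices being oriented by the order. Its basis consists of the chains of $L'$ that are not contained in $L_0$, that is, the chains with maximum in $L_1$. The group $C_2$ permutes this basis without signs. It does so freely, because a chain fixed by $t$ would have its maximum fixed by $t$. So $C$ is a complex of free $\mathbb Z[C_2]$-modules, and the coinvariants $C_{C_2}$ have the orbits of these chains as a basis. Since $\varphi$ is strictly order preserving, it sends chains to chains of the same length. Since $\varphi t=\varphi$, it induces a chain map $C_{C_2}\to C_*(Y,Y_0)$.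

**Proposition 3.** The map $\varphi$ induces an isomorphism $H_*(C_{C_2})\cong H_*(Y,Y_0;\mathbb Z)$.

*Proof.* **Step 1. A filtration.** The purpose is to separate the part of a chain in $L_1$, where $\varphi$ is a double cover, from the part in $L_0$, where we use Quillen's lemma. Filter $C_{C_2}$ and $C_*(Y,Y_0)$ by the number $s\ge1$ of elements of a chain lying in $L_1$, respectively $Y_1$. The boundary does not increase $s$. Since $L_0$ is an ideal, a chain has the form
$$x_0<\dots<x_k<y_1<\dots<y_s,\qquad x_i\in L_0,\ y_i\in L_1.$$
On the $s$-th graded piece only the deletions of the $x_i$ survive, with sign $(-1)^i$. Choose a representative in each $C_2$-orbit of $s$-element chains in $L_1$ (call them $s$-chains). As the action on $s$-chains is free, each orbit of chains $x_\bullet<y_\bullet$ has exactly one member whose upper part is a chosen representative. The same description, without a group, holds for $Y$. So the graded pieces are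
$$\bigoplus_{[y_1<\dots<y_s]}\widetilde C_{*-s}\big(L_{0,<y_1}\big)\qquad\text{and}\qquad\bigoplus_{r_1<\dots<r_s}\widetilde C_{*-s}\big(Y_{0,<r_1}\big),$$
over the $C_2$-orbits of $s$-chains in $L_1$ and over the $s$-chains in $Y_1$. Here $\widetilde C$ is the augmented chain complex, with the empty chain in degree $-1$. The map sends the summand of $[y_\bullet]$ to that of $\varphi(y_\bullet)$ by the chain map of $\varphi:L_{0,<y_1}\to Y_{0,<\varphi(y_1)}$.

**Step 2. The index sets agree.** We show that $\varphi$ induces a bijection from $C_2$-orbits of $s$-chains in $L_1$ to $s$-chains in $Y_1$. For surjectivity, given $r_1<\dots<r_s$ in $Y_1$, lift $r_s$, then use (F) to find a lift of $r_{s-1}$ below it, and so on downward. For injectivity, let $(y_i)$ and $(y_i')$ have the same image. By the description of lifts when $J=1$, each $y_i'$ is $y_i$ or $ty_i$. Applying $t$ to the whole second chain if necessary, assume $y_1'=y_1=(\sigma,\tau)$. If $y_i'\ne y_i$ for some $i$, then $ty_i=y_i'\ge y_1$, so $y_i\ge ty_1$. Also $y_i\ge y_1$. Hence $y_i\ge y_1\vee ty_1=(\sigma\vee\tau,\sigma\vee\tau)=(1,1)$, which is impossible in $L'$.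

**Step 3. The summands agree.** We show that for $y\in L_1$ and $r=\varphi(y)$ the map $g=\varphi|:L_{0,<y}\to Y_{0,<r}$ is a homotopy equivalence. If $Y_{0,<r}$ is empty, so is $L_{0,<y}$. Let $q\in Y_{0,<r}$. By (F), $q$ has at least one lift $\tilde q\le y$. Every such lift lies in $L_0$, so it differs from $y$ and lies in $L_{0,<y}$. Again by (F),
$$g^{-1}\big((Y_{0,<r})_{\ge q}\big)=\bigcup_{\tilde q\le y}(L_{0,<y})_{\ge\tilde q},$$
over the lifts $\tilde q\le y$ of $q$. Let $j=(\alpha,\beta)$ be the join of these lifts. Then $j\ne0$ and $j\le y$, so $j\in L'$; and $j\le(J(q),J(q))$, so $\alpha\vee\beta\le J(q)\ne1$. Thus $j\in L_0$, hence $j\ne y$ and $j\in L_{0,<y}$. Since $L_{0,<y}$ is an ideal of $L\setminus\{0\}$, (T3) shows that the fiber is contractible, and (T2) applies.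

**Step 4. Assembling.** By Steps 2 and 3 the map is a quasi-isomorphism on each graded piece. The filtrations are finite, so induction with the five lemma shows that $C_{C_2}\to C_*(Y,Y_0)$ is a quasi-isomorphism. $\square$

## The relative complex as a piece of a resolution

**Step 1. Homology of $C$.** We need to know where $C$ fails to be exact. By (T4), $L'$ is a wedge of $f^2$ spheres $S^{2m-4}$, since $L$ has rank $2m-2$. On $L_0$ consider $(\sigma,\tau)\mapsto(\sigma\vee\tau,\sigma\vee\tau)$. Here $\sigma\vee\tau\ne1$ by definition of $L_0$, and $\sigma\vee\tau\ne0$ since $(\sigma,\tau)\ne(0,0)$. So this maps $L_0$ to itself. It is order preserving, $\ge\mathrm{id}$, and the identity on its image $D=\{(\pi,\pi):\pi\ne0,1\}$. By (T5), $D\hookrightarrow L_0$ is a homotopy equivalence. $D$ is isomorphic to the proper part of $\Pi_m$, so $L_0$ is a wedge of $f$ spheres $S^{m-3}$. Since $t$ is the identity on $D$, it acts trivially on $H_*(L_0)$.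

The long exact sequence of $(L',L_0)$ is equivariant. As $m\ge3$, we have $m-2<2m-4$, so the two nonzero groups do not interfere, and
$$H_{m-2}(C)\cong\widetilde H_{m-3}(L_0)\cong\mathbb Z^f\ \text{(trivial action)},\qquad H_{2m-4}(C)\cong\mathbb Z^{f^2},\qquad H_k(C)=0\text{ otherwise}.$$

**Step 2. Homology of $Y_0$.** This will be needed to pass from the pair to $Y$. The map $q\mapsto\varphi(J(q),J(q))$ sends $Y_0$ to $Y_0$: $J(q)\ne1$ by definition, $J(q)\ne0$ as $q\ne\hat0$, and $J(\varphi(\pi,\pi))=\pi$. It is order preserving, it is $\ge\mathrm{id}$ since lifts of $q$ are $\le(J(q),J(q))$, and by $J(\varphi(\pi,\pi))=\pi$ it is the identity on its image $\varphi(D)$. Moreover $\pi\mapsto\varphi(\pi,\pi)$ is an isomorphism from the proper part of $\Pi_m$ onto $\varphi(D)$, with inverse $J$. By (T5), $\varphi:D\to Y_0$ is a homotopy equivalence. As $D\hookrightarrow L_0$ is one too, so is $\varphi:L_0\to Y_0$. In particular $\widetilde H_*(Y_0)$ is $\mathbb Z^f$, concentrated in degree $m-3$.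

**Step 3. Cutting off the low degrees.** The complex $C$ starts in degree $0$, but its first homology sits in degree $m-2$; we remove the exact part below. Let $Z_k=\ker(C_k\to C_{k-1})$, with $C_k=0$ for $k<0$. Since $H_k(C)=0$ for $k<m-2$, the sequences
$$0\to Z_k\to C_k\to Z_{k-1}\to0\qquad(k\le m-2)$$
are exact. Starting from $Z_0=C_0$, we see inductively that $Z_{k-1}$ is projective over $\mathbb Z[C_2]$, so the sequence splits, so $Z_k$ is a direct summand of $C_k$ and is projective. Let $C^{\ge}\subseteq C$ be the subcomplex
$$\cdots\to C_m\to C_{m-1}\to Z_{m-2}\to0.$$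
Via the splittings $C_k\cong Z_k\oplus Z_{k-1}$, the quotient $C/C^{\ge}$ has the term $C_{m-2}/Z_{m-2}\cong Z_{m-3}$ in degree $m-2$ and $Z_k\oplus Z_{k-1}$ in degrees $k\le m-3$. So it is a direct sum of complexes $Z_k\xrightarrow{\ \mathrm{id}\ }Z_k$. Hence $(C/C^{\ge})_{C_2}$ is acyclic. The terms of $C/C^{\ge}$ are projective, so $0\to C^{\ge}\to C\to C/C^{\ge}\to0$ splits in each degree and stays exact after taking coinvariants. Therefore $H_*(C_{C_2})\cong H_*(C^{\ge}_{C_2})$.

**Step 4. Group homology.** Put $P_i=C^{\ge}_{m-2+i}$. These modules are projective, $P_\bullet$ has $H_0(P_\bullet)=H_{m-2}(C)=\mathbb Z^f$ with trivial action, and $P_\bullet$ is exact at $P_i$ for $1\le i\le m-3$ (these are the degrees $m-1,\dots,2m-5$ of $C$). Drop everything above $P_{m-2}$ and continue instead with a projective resolution of $\ker(P_{m-2}\to P_{m-3})$. The result is a projective resolution of $\mathbb Z^f$ that agrees with $P_\bullet$ in degrees $\le m-2$. For $i\le m-3$, the homology of the coinvariants in degree $i$ involves only terms of degree $\le m-2$. So $H_i((P_\bullet)_{C_2})\cong H_i(C_2;\mathbb Z^f)$ for $i\le m-3$. With Proposition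 3,
$$H_d(Y,Y_0;\mathbb Z)\cong H_{d-m+2}(C_2;\mathbb Z)^f\qquad(d\le2m-5).\tag{3}$$

Recall the group homology of $C_2$. The sequence $\cdots\xrightarrow{1-t}\mathbb Z[C_2]\xrightarrow{1+t}\mathbb Z[C_2]\xrightarrow{1-t}\mathbb Z[C_2]\to\mathbb Z\to0$ is a free resolution of $\mathbb Z$, and on coinvariants $1-t$ becomes $0$ and $1+t$ becomes $2$. So $H_i(C_2;\mathbb Z)$ is $\mathbb Z$ for $i=0$, $\mathbb Z/2$ for odd $i>0$, and $0$ for all other $i$. Hence (3) is $\mathbb Z^f$ for $d=m-2$, it is $(\mathbb Z/2)^f$ if $d>m-2$ and $d-m+2$ is odd, and it is $0$ otherwise.

**Step 5. From $(Y,Y_0)$ to $Y$.** We show that the free part $\mathbb Z^f$ in (3) cancels against $Y_0$ and everything else survives. For $d\ge m-1$ both $\widetilde H_d(Y_0)$ and $\widetilde H_{d-1}(Y_0)$ vanish, so $\widetilde H_d(Y)\cong H_d(Y,Y_0)$. In degree $m-2$, by naturality the composite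
$$H_{m-2}(L',L_0)\to H_{m-2}(Y,Y_0)\xrightarrow{\ \partial\ }\widetilde H_{m-3}(Y_0)$$
equals $H_{m-2}(L',L_0)\xrightarrow{\cong}\widetilde H_{m-3}(L_0)\xrightarrow{\cong}\widetilde H_{m-3}(Y_0)$, by Steps 1 and 2. So $\partial$ is surjective. By (3), applicable because $m-2\le2m-5$, it is a surjection $\mathbb Z^f\to\mathbb Z^f$, hence an isomorphism. In the exact sequence
$$\widetilde H_{m-2}(Y_0)=0\to\widetilde H_{m-2}(Y)\to H_{m-2}(Y,Y_0)\xrightarrow{\partial}\widetilde H_{m-3}(Y_0)\to\widetilde H_{m-3}(Y)\to H_{m-3}(Y,Y_0)=0$$
this gives $\widetilde H_{m-2}(Y)=\widetilde H_{m-3}(Y)=0$. For $d<m-3$ we have $\widetilde H_d(Y_0)=0=H_d(Y,Y_0)$, so $\widetilde H_d(Y)=0$. Since $d-m+2$ is odd exactly when $d\equiv m-1\pmod2$, this is the formula of Theorem B for $d\le2m-5$.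

**Step 6. The top degree.** The element $\{[m],[m]\}$ has rank $2m-2$, so $\dim\Delta(Y)=2m-4$ and there is no homology above this degree. As $2m-4\ge m-1$, Step 5 gives $\widetilde H_{2m-4}(Y)\cong H_{2m-4}(Y,Y_0)$; this is a group of top-dimensional cycles, hence free, of some rank $R$. We find $R$ by counting. Since $C$ is free over $\mathbb Z[C_2]$, Step 1 gives
$$\chi(C_{C_2})=\tfrac12\chi(C)=\tfrac12\big((-1)^mf+f^2\big).$$
By Proposition 3 and (3), the rational homology of $C_{C_2}$ has rank $f$ in degree $m-2$, rank $R$ in degree $2m-4$, and $0$ otherwise. So $(-1)^mf+R=\tfrac12\big(f^2+(-1)^mf\big)$, and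
$$R=\tfrac12f\big(f+(-1)^{m-1}\big).$$
The formula for $\widetilde H_*(Y_m;\mathbb Z)$ in Theorem B is proved. $\square$

**A check for $m=3$.** Write $a,b,c$ for the three atoms of $\Pi_3$. The elements of $[\hat0,\{123,123\}]$ correspond to unordered pairs from $\{0,a,b,c,1\}$ (no two pairs have the same multiset union). With $\mu(\hat0,\hat0)=1$, the Möbius function $\mu(\hat0,\cdot)$ takes the following values: $-1$ on the three pairs $0a,0b,0c$; $2$ on $01$; $0$ on $aa,bb,cc$; $1$ on $ab,ac,bc$. On $a1$, which lies above $0a,0b,0c,01,aa,ab,ac$ but not above $bc$, it is $-(1-3+2+0+1+1)=-2$, and likewise on $b1$ and $c1$. So $\mu(\hat0,\{123,123\})=-(1-3+2+0+3-6)=3$. This is the reduced Euler characteristic of $Y_3$, in agreement with $\widetilde H_*(Y_3)=\mathbb Z^3$ in degree $2$.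

## The cases $m=2$, $m=3$ and $m\ge4$

The decomposition in Theorem B is (2), and the homology has just been computed. It remains to decide for which $m$ we get a wedge of top-dimensional spheres.

**Case $m\ge4$.** Now $m-1\le2m-5$, so $d=m-1$ lies in the torsion range and $\widetilde H_{m-1}(Y_m;\mathbb Z)\cong(\mathbb Z/2)^{(m-1)!}$. Since $m<2m-3$, the spheres in (2) contribute nothing in degree $m$, and
$$\widetilde H_m\big(\Delta(\Pi_{2m}/S_{(2^m)});\mathbb Z\big)\cong(\mathbb Z/2)^{(m-1)!}\ne0.$$
A wedge of $(2m-3)$-spheres, possibly empty, has no reduced homology in degree $m$. So $\Delta(\Pi_{2m}/S_{(2^m)})$ is not a wedge of top-dimensional spheres. For $m=4$, where $f=6$, we have $\widetilde H_3(Y_4)\cong(\mathbb Z/2)^6$ and $\widetilde H_4(Y_4)\cong\mathbb Z^{15}$, and the $5$-dimensional complex for $\lambda=(2,2,2,2)$ has $\widetilde H_4\cong(\mathbb Z/2)^6$.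

**Case $m=3$.** Here the torsion range $2\le d\le1$ is empty: $\widetilde H_0(Y_3)=H_1(Y_3)=0$ and $H_2(Y_3)\cong\mathbb Z^3$. Since $Y_3$ is connected, $\Sigma\Delta(Y_3)$ is a simply connected $3$-dimensional complex whose reduced homology is $\mathbb Z^3$, in degree $3$ only. By the Hurewicz theorem $\pi_3\cong H_3$, so a basis of $H_3$ is represented by a map $S^3\vee S^3\vee S^3\to\Sigma\Delta(Y_3)$. This map is a homology isomorphism between simply connected complexes, hence a homotopy equivalence by Whitehead's theorem. By (2), $\Delta(\Pi_6/S_{(2,2,2)})$ is a wedge of $3$-spheres.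

**Case $m=2$.** The interval $Y_2=(\hat0,12|12)$ consists of the single element $12|1|2$. So $\Sigma\Delta(Y_2)$ is contractible, and (2) gives a wedge of circles; we saw at the start that it is one circle.

This completes the proof of Theorem B. $\square$

*Proof of Corollary C.* Let all parts of $\lambda$ be $\le2$ and $n\ge3$. Either some part is $1$, and Theorem A gives a wedge of $(n-3)$-spheres, or $\lambda=(2^m)$ with $m\ge2$, and Theorem B gives a wedge of $(n-3)$-spheres exactly when $m\le3$. $\square$

So the answer to the question is negative: $\Delta(\Pi_n/S_\lambda)$ is not always homotopy equivalent to a wedge of spheres of top dimension. It fails to be one for $\lambda=(2,2,2,2)$, and for every $\lambda=(2^m)$ with $m\ge4$.
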